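# Snakes in Total Orders and the Constant $2n+1$

Take a compact metric space $M$ and line up all of its points in one total order. The order need not respect the topology at all. But if $x\ne y$ are two points, we may ask how badly the order tangles a small neighborhood of $x$ with a small neighborhood of $y$: going up in the order, how often can we jump from near $x$ to near $y$ and back, however small the neighborhoods? We want an order in which this number of jumps is small for all pairs at once. If all we know is that $\dim M\le n$, what bound can we always achieve? The question comes from Ivan Mitrofanov, "Total orders on compact metric spaces and covering dimension", arXiv:2206.06099 (2022). The answer is $2n+1$.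

## 1. Snakes, and the case of dimension zero

An **order** $T$ on $M$ is a strict total order $<_T$: irreflexive, transitive, and for distinct $x,y$ either $x<_Ty$ or $y<_Tx$. We write $B_\varepsilon(x)$ for open balls and $\dim$ for Lebesgue covering dimension: $\dim M\le n$ means that every finite open cover of $M$ has a finite open refinement in which each point lies in at most $n+1$ members.

**Definition 1.** Let $U_1,U_2\subset M$. The ordered pair $(U_1,U_2)$ *contains a snake of length $s$* if there are points $a_0<_Ta_1<_T\dots<_Ta_s$ with $a_i\in U_1$ for even $i$ and $a_i\in U_2$ for odd $i$. For $x\neq y$, $\mathrm{Snake}_T(x,y)$ is the greatest $s$ such that for every $\varepsilon>0$ the pair $(B_\varepsilon(x),B_\varepsilon(y))$ contains a snake of length $s$, and it is $\infty$ if there is no greatest such $s$. Finally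
$$\mathrm{Snake}(M,T)=\sup_{x\ne y}\mathrm{Snake}_T(x,y).$$

The length counts jumps, not points. A snake of length $0$ is a single point of $U_1$, so $\mathrm{Snake}_T(x,y)\ge0$ always. If $M$ has fewer than two points, there is nothing to measure and we take the supremum to be $0$.

**Definition 2.** For $n\ge1$, $s(n)$ is the minimal number such that every compact metric space $M$ with $\dim M\le n$ has an order $T$ with $\mathrm{Snake}(M,T)\le s(n)$.

**Example 1.** On $[0,1]$ with the usual order, let $x<y$. For small $\varepsilon$ all of $B_\varepsilon(x)$ lies below all of $B_\varepsilon(y)$. So $\mathrm{Snake}(x,y)=1$ and $\mathrm{Snake}(y,x)=0$.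

**Example 2.** On $[0,1]$ put all rationals before all irrationals, and keep the usual order inside each class. For $x<y$ in the usual sense and small $\varepsilon$, the points near $x$ or $y$ come in four consecutive groups: rationals near $x$, rationals near $y$, irrationals near $x$, irrationals near $y$. Hence $\mathrm{Snake}(x,y)=3$, and starting near $y$ we lose the first group, so $\mathrm{Snake}(y,x)=2$.

Two trivial operations will be used constantly. If $(U_1,U_2)$ contains a snake of length $k\ge1$, then dropping its *last* point shows that $(U_1,U_2)$ contains one of length $k-1$, and dropping its *first* point shows that $(U_2,U_1)$ contains one of length $k-1$. The first operation gives, for every integer $k\ge 0$,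
$$\mathrm{Snake}_T(x,y)\le k\iff \text{for some }\varepsilon>0,\ (B_\varepsilon(x),B_\varepsilon(y))\text{ contains no snake of length }k+1. \tag{1}$$
Indeed, if the right side fails, then length $k+1$ occurs for every $\varepsilon$ and $\mathrm{Snake}_T(x,y)\ge k+1$. If it holds for some $\varepsilon$, then this pair of balls has no snake of any length $\ge k+1$ either. Such an $\varepsilon$ may be replaced by any smaller one.

**Proposition 1 (dimension zero).** Every compact metric space $M$ with $\dim M=0$ has an order with $\mathrm{Snake}(M,T)\le1$, and $1$ cannot be replaced by $0$.

*Proof.* A textbook fact: $M$ is homeomorphic to a closed subset of the Cantor set $\{0,1\}^\omega$. Snake numbers use only neighborhood bases, so they depend only on the topology and the order, and we may assume $M\subset\{0,1\}^\omega$. Order $M$ lexicographically. For a finite word $w$ the cylinder $[w]$ of all sequences that extend $w$ is *order-convex*. To see this, let $u<t<v$ with $u,v\in[w]$, and suppose $t\notin[w]$. Let $i$ be the first place where $t$ differs from $w$. If $t_i<w_i$ then $t<u$, and if $t_i>w_i$ then $t>v$; both are false.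

Let $x\ne y$. Choose $\ell$ such that the initial segments of length $\ell$ of $x$ and $y$ differ. The corresponding cylinders are disjoint, convex neighborhoods of $x$ and $y$. A snake $a_0<a_1<a_2$ with $a_0,a_2$ in the first cylinder has $a_1$ in the first cylinder by convexity, so $a_1$ is not in the second. So there is no snake of length $2$, and $\mathrm{Snake}(x,y)\le1$.

Conversely, in any space with two points $x<_Ty$, the snake $x<_Ty$ shows $\mathrm{Snake}_T(x,y)\ge1$. $\square$

So in dimension zero the constant is $1=2\cdot0+1$. What changes in dimension $n\geq 1$? For the upper bound, $M$ no longer sits inside a Cantor-like space. It is still a quotient of one, with few points identified at a time, and the convexity argument survives with a larger count (Section 2). For the lower bound, much more changes. Two points always give a jump, for free. To force more jumps, *for every one* of the wildly discontinuous orders, the topology of $M$ has to enter, and it is not clear how it can. That is the subject of Sections 3 to 6.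

## 2. Cylinders and the upper bound $2n+1$

The result of Mitrofanov's paper that for compact $M$ with $\dim M\le n$ some order has $\mathrm{Snake}(M,T)\le2n+1$ may be quoted. Here is a proof for all metric spaces, from one textbook theorem.

For a cardinal $\kappa$ with the discrete topology, the *Baire space* $\kappa^\omega$ is the set of sequences in $\kappa$ with the product topology. The cylinders $[w]$, $w\in\kappa^\ell$, form a base of it. For $\kappa=2$ it is the Cantor set.

**Morita's theorem** (K. Morita, Sci. Rep. Tokyo Kyoiku Daigaku A 5 (1955); see also J. Nagata, *Modern Dimension Theory*). A metrizable space $M$ has $\dim M\le n$ if and only if for some $\kappa$ there are a subspace $Z\subset\kappa^\omega$ and a closed continuous surjection $f:Z\to M$ all of whose fibers have at most $n+1$ points.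

**Example 3.** For $M=[0,1]$ and $n=1$ take $Z=\{0,1\}^\omega$ and let $f$ be the evaluation of binary expansions. It is closed because $Z$ is compact, and each number has at most two binary expansions.

**Theorem 1 (upper bound).** Let $n\ge0$. Every metric space $M$ (not necessarily compact or separable) with $\dim M\le n$ admits an order $T$ with $\mathrm{Snake}(M,T)\le2n+1$.

*Proof.* **Step 1: define the order.** Take $f:Z\to M$ as in Morita's theorem. Well-order $\kappa$ and order $\kappa^\omega$ lexicographically. This order is total, and each cylinder is order-convex by the argument in Proposition 1, which used nothing about the alphabet. Choose $r:M\to Z$ with $f\circ r=\mathrm{id}$, and put $x<_Ty$ if and only if $r(x)<r(y)$. Since $r$ is injective, $T$ is a total order.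

**Step 2: surround two fibers by few convex sets.** Let $x\ne y$. The set $f^{-1}(x)\cup f^{-1}(y)$ is finite with at most $2n+2$ points, so for some $\ell$ its points have pairwise distinct initial segments of length $\ell$. Let $U$ be the union of the length-$\ell$ cylinders that contain points of $f^{-1}(x)$, and $V$ the same for $f^{-1}(y)$. Altogether these are at most $2n+2$ pairwise disjoint convex sets; in particular $U\cap V=\emptyset$.

**Step 3: pull back small balls.** This is where closedness of $f$ is used. The set $f(Z\setminus U)$ is closed, because $U$ is open, and it misses $x$, because $f^{-1}(x)\subset U$. So for small $\varepsilon$ the ball $B_\varepsilon(x)$ misses it, that is, $f^{-1}(B_\varepsilon(x))\subset U$. Likewise $f^{-1}(B_\varepsilon(y))\subset V$ for small $\varepsilon$.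

**Step 4: count.** Let $a_0<_T\dots<_Ta_s$ be a snake in $(B_\varepsilon(x),B_\varepsilon(y))$. The points $r(a_i)\in f^{-1}(a_i)$ increase and lie alternately in $U$ and in $V$. Suppose $r(a_i)$ and $r(a_j)$, $i<j$, lie in the same one of our cylinders. That cylinder is contained in only one of $U,V$, so $i$ and $j$ have the same parity and $i<i+1<j$. By convexity $r(a_{i+1})$ lies in this cylinder too, although it lies in the other one of $U,V$. This contradicts $U\cap V=\emptyset$. So the $s+1$ points lie in distinct cylinders, and $s+1\le2n+2$. By (1), $\mathrm{Snake}_T(x,y)\le2n+1$. $\square$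

Dimension zero is exactly the case where the fibers are single points and $2n+2=2$.

## 3. The two snake numbers of a pair, and the tripod

For the lower bound, fix a metric space $M$ and an order $T$, and write $<$ for $<_T$. The right object to look at is the space of pairs
$$\widetilde M=\{(x,y)\in M\times M:x\ne y\}$$
with the max-metric and the swap $\tau(x,y)=(y,x)$, which is an isometry without fixed points. Put
$$a(x,y)=\mathrm{Snake}_T(x,y),\qquad b(x,y)=\mathrm{Snake}_T(y,x),\qquad\text{so } b=a\circ\tau .$$

**Lemma 1.** If $a(x,y)$ and $b(x,y)$ are finite, then $|a(x,y)-b(x,y)|=1$.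

*Proof.* Dropping first points gives $b\ge a-1$ and $a\ge b-1$. It remains to exclude $a=b=k$. In that case, by (1), choose $\varepsilon$ so small that $B_\varepsilon(x)\cap B_\varepsilon(y)=\emptyset$ and neither $(B_\varepsilon(x),B_\varepsilon(y))$ nor $(B_\varepsilon(y),B_\varepsilon(x))$ contains a snake of length $k+1$. Both contain snakes of length $k$: say $p_0<\dots<p_k$ with $p_0\in B_\varepsilon(x)$, and $q_0<\dots<q_k$ with $q_0\in B_\varepsilon(y)$. The balls are disjoint, so $p_0\ne q_0$. If $p_0<q_0$, then $p_0<q_0<q_1<\dots<q_k$ is a snake of length $k+1$ in $(B_\varepsilon(x),B_\varepsilon(y))$. If $q_0<p_0$, then $q_0<p_0<p_1<\dots<p_k$ is a snake of length $k+1$ in $(B_\varepsilon(y),B_\varepsilon(x))$. Both are excluded. $\square$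

So the pair $(a,b)$ takes only the values $(k,k-1)$ and $(k-1,k)$, and the swap exchanges these. This is a sign attached to every pair of points. The order may be wild, but $a$ has one piece of regularity.

**Lemma 2.** For each integer $k\ge0$ the set $\{a\ge k+1\}$ is closed in $\widetilde M$.

*Proof.* Its complement is open: let $a(x,y)\le k$, and choose $\varepsilon$ such that $(B_\varepsilon(x),B_\varepsilon(y))$ has no snake of length $k+1$. Let $(x',y')\in\widetilde M$ with $d(x,x')<\varepsilon/2$ and $d(y,y')<\varepsilon/2$. Then $B_{\varepsilon/2}(x')\subset B_\varepsilon(x)$ and $B_{\varepsilon/2}(y')\subset B_\varepsilon(y)$. So $(B_{\varepsilon/2}(x'),B_{\varepsilon/2}(y'))$ has no snake of length $k+1$, and $a(x',y')\le k$ by (1). $\square$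

These two lemmas already give a lower bound by hand. A *tripod* is three arcs joined at a common endpoint.

**Proposition 2.** Every order on a tripod $Y$, and every order on a circle, has $\mathrm{Snake}\ge2$.

*Proof.* Suppose $\mathrm{Snake}\le1$. By Lemma 1, at each point of $\widetilde M$ exactly one of $a,b$ is $1$ and the other is $0$. So $\widetilde M$ is the disjoint union of $\{a\ge1\}$ and $\{b\ge1\}=\tau\{a\ge1\}$. Both are closed by Lemma 2, and $\tau$ exchanges them. Hence no path in $\widetilde M$ can lead from a point $p$ to $\tau(p)$. But there are such paths. On the circle, rotate $(v,-v)$ by a half turn. On the tripod with free ends $A,B,C$, start at $(A,B)$ and use the branch point as a railway switch: move the first point from $A$ to $C$ while the second waits at $B$; move the second from $B$ to $A$ while the first waits at $C$; move the first from $C$ to $B$ while the second waits at $A$. The two points never meet, and we arrive at $(B,A)$. $\square$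

In this proof $\mathrm{Snake}\le 1$ gave a continuous odd function $a-b:\widetilde M\to\{\pm1\}=S^0$, and connectedness contradicted it. To force snakes of length $3$ and more, the obvious attempt is to keep the function $a-b$. By Lemma 1 it is still odd with values $\pm1$. But it is no longer continuous, as the simplest example shows.

**Example 4.** Identify the circle with $[0,1)$ and use the usual order. If $0<x<y$, then $(a,b)(x,y)=(1,0)$, and if $0<y<x$, then $(a,b)(x,y)=(0,1)$. Near the point $0$ of the circle there are points at the bottom of the order and points at the top, so for $y\neq 0$ we find (bottom) $<$ (near $y$) $<$ (top), and $(a,b)(0,y)=(2,1)$. Now let $x$ pass through $0$ with $y$ fixed. The values are $(1,0)$, then $(2,1)$ at $x=0$, then $(0,1)$. So $a-b$ is $+1,+1,-1$ and it jumps.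

The function $a-b$ forgets *at which level* the sign is taken. In Example 4 a sign at level $1$ changes, and exactly at the moment of change a sign at level $2$ is present. This suggests keeping one real coordinate per level: the first coordinate may pass through zero where the second one is nonzero. With $s$ levels we should get a nowhere zero odd map to $\mathbb R^s$.

## 4. An order with $\mathrm{Snake}\le s$ gives an odd map to $S^{s-1}$

A map $F$ is *odd* if $F(-z)=-F(z)$, or, on a $\tau$-invariant set of pairs, if $F(y,x)=-F(x,y)$.

**Theorem 2.** Let $s\ge1$ be an integer and let $D\subset\widetilde M$ be a nonempty $\tau$-invariant set with $\mathrm{Snake}_T(x,y)\le s$ for all $(x,y)\in D$. Then there is a continuous odd map $g:D\to S^{s-1}$.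

*Proof.* **Step 1: turn the levels into continuous functions.** Since $D$ is $\tau$-invariant, $a$ and $b$ both take values in $\{0,\dots,s\}$ on $D$. For $0\le k\le s$ let $\alpha_k(p)$ be the distance from $p\in D$ to the set $\{q\in D:a(q)\ge k+1\}$, with $\alpha_k\equiv1$ if this set is empty, and let $\beta_k=\alpha_k\circ\tau$. These functions are continuous and $\ge0$. The set is closed in $D$ by Lemma 2, so $\alpha_k(p)=0$ exactly when $p$ belongs to it. Therefore
$$\alpha_k(p)>0\iff a(p)\le k,\qquad\beta_k(p)>0\iff b(p)\le k. \tag{2}$$

**Step 2: one odd coordinate per level.** For $1\le k\le s$ put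
$$f_k=\alpha_k\beta_{k-1}-\alpha_{k-1}\beta_k. \tag{3}$$
It is continuous, and since $\tau$ exchanges $\alpha$'s and $\beta$'s, $f_k\circ\tau=\beta_k\alpha_{k-1}-\beta_{k-1}\alpha_k=-f_k$. The first product in (3) is positive exactly when $a\le k$ and $b\le k-1$, and the second exactly when $a\le k-1$ and $b\le k$.

**Step 3: the coordinates have no common zero.** Let $p\in D$ and $k=\max(a(p),b(p))$. By Lemma 1, $\{a(p),b(p)\}=\{k,k-1\}$ and $1\le k\le s$. If $a(p)=k$ and $b(p)=k-1$, then (2) gives $\alpha_k(p)>0$, $\beta_{k-1}(p)>0$ and $\alpha_{k-1}(p)=0$. So $f_k(p)=\alpha_k(p)\beta_{k-1}(p)>0$. If $a(p)=k-1$ and $b(p)=k$, then $\beta_{k-1}(p)=0$, $\alpha_{k-1}(p)>0$, $\beta_k(p)>0$, and $f_k(p)<0$.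

Hence $f=(f_1,\dots,f_s)$ is continuous, odd and nowhere zero, and $g=f/\|f\|$ is the required map. $\square$

In Example 4 with $s=2$: at $(0,y)$ we have $a=2$, so $\alpha_0=\alpha_1=0$ and $f_1=0$, while $f_2>0$, as planned.

The topological input is the **Borsuk–Ulam theorem**: every continuous odd map $S^m\to\mathbb R^m$ has a zero. Equivalently, for $m\ge1$ there is no continuous odd map $S^m\to S^{m-1}$. The case $m=1$ is the connectedness argument of Proposition 2.

**Corollary 1.** Let $m\ge1$. If there is no continuous odd map $\widetilde M\to S^{m-1}$, then $\mathrm{Snake}(M,T)\ge m+1$ for every order $T$ on $M$. In particular this holds if there is a continuous map $h:S^m\to\widetilde M$ with $h(-v)=\tau(h(v))$.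

*Proof.* If $\mathrm{Snake}(M,T)\le m$, then Theorem 2 with $D=\widetilde M$ and $s=m$ gives an odd map $g:\widetilde M\to S^{m-1}$ (if $\widetilde M$ is empty, the empty map is one). If $h$ exists, an odd $g$ would give a continuous odd map $g\circ h:S^m\to S^{m-1}$, which Borsuk–Ulam excludes. $\square$

So we need an $n$-dimensional $M$ whose space of pairs contains an equivariant sphere of large dimension, or something as good as one.

## 5. Medians, and products of tripods

Proposition 2 used an equivariant circle in $\widetilde Y$. We now describe that circle by a formula that multiplies well. Let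
$$C=\{v\in\mathbb R^3:\ v\text{ has at most one positive and at most one negative coordinate}\}.$$
Then $-C=C$, and $C$ is the union of the six plane cones spanned by $e_j$ and $-e_k$ with $j\ne k$. Going around, they are glued cyclically along the rays through $e_1,-e_2,e_3,-e_1,e_2,-e_3$. So $C$ looks like a plane cut into six sectors. The next lemma says so precisely.

**Lemma 3.** There is an odd homeomorphism $C\to\mathbb R^2$.

*Proof.* For $v\in\mathbb R^3$ let $\mathrm{med}(v)$ be the middle one of the three coordinates, let $\mathrm{mean}(v)$ be their average, and let $\mathbf 1=(1,1,1)$. The median is continuous, since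
$$\mathrm{med}(v)=\max\bigl(\min(v_1,v_2),\min(v_1,v_3),\min(v_2,v_3)\bigr),$$
it is odd, and $\mathrm{med}(v+t\mathbf 1)=\mathrm{med}(v)+t$. Moreover $C=\{v:\mathrm{med}(v)=0\}$: if the median is $0$, only the largest coordinate can be positive and only the smallest can be negative; if the median is positive, two coordinates are positive; if it is negative, two are negative.

Let $P=\{v\in\mathbb R^3:\mathrm{mean}(v)=0\}\cong\mathbb R^2$. The maps
$$C\to P,\ v\mapsto v-\mathrm{mean}(v)\mathbf 1\qquad\text{and}\qquad P\to C,\ w\mapsto w-\mathrm{med}(w)\mathbf 1$$
are continuous and odd. They are inverse to each other. If $v\in C$, then $w=v-\mathrm{mean}(v)\mathbf 1$ has $\mathrm{med}(w)=-\mathrm{mean}(v)$, so $w-\mathrm{med}(w)\mathbf 1=v$. If $w\in P$, then $v=w-\mathrm{med}(w)\mathbf 1$ has $\mathrm{mean}(v)=-\mathrm{med}(w)$, so $v-\mathrm{mean}(v)\mathbf 1=w$. $\square$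

Taking products gives, for $m\ge1$, an odd homeomorphism $\Lambda_m:C^m\to\mathbb R^{2m}$. Put
$$\Sigma_m=\{z\in C^m:\|\Lambda_m(z)\|=1\},$$
which is oddly homeomorphic to $S^{2m-1}$. Note that $0\notin\Sigma_m$ since $\Lambda_m(0)=0$.

For $z\in C^m\subset\mathbb R^{3m}$ write $z=z^+-z^-$ with $z^\pm$ the coordinatewise positive and negative parts. The following facts are immediate:

- the maps $z\mapsto z^+$ and $z\mapsto z^-$ are continuous, and $(-z)^\pm=z^\mp$;
- $z^+$ and $z^-$ have disjoint supports;
- in each block of three coordinates, $z^+$ has at most one nonzero coordinate, and so has $z^-$.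

The last fact is the definition of $C$, and it says that each block of $z^\pm$ is a point of an infinite tripod. Write $|\cdot|$ for the $\ell^1$-norm and take as tripod
$$Y=\{u\in\mathbb R^3:\ u_j\ge0,\ \text{at most one }u_j\ne0,\ u_1+u_2+u_3\le1\}.$$

**Proposition 3.** Every order on the product $Y^n$ of $n\ge1$ tripods has $\mathrm{Snake}\ge2n$.

*Proof.* By compactness choose $c>0$ with $c|z|\le1$ on $\Sigma_n$. For $z\in\Sigma_n$ the points $cz^+$ and $cz^-$ lie in $Y^n$. They are distinct: if $z^+=z^-$, then disjointness of supports forces $z^+=z^-=0$ and $z=0$. So $z\mapsto(cz^+,cz^-)$ is a continuous map $\Sigma_n\to\widetilde{Y^n}$, and it carries $-z$ to the swapped pair. Since $\Sigma_n\cong S^{2n-1}$ oddly, Corollary 1 with $m=2n-1$ gives the claim. The snake number depends only on the topology and the order, so any metric on $Y^n$ that induces its topology will do. $\square$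

This gives $s(n)\ge2n$, against the upper bound $2n+1$. The natural hope is that a more clever use of $\widetilde{Y^n}$ gains the missing unit through Corollary 1. It cannot. A tripod embeds in the plane, so there is an embedding $\varphi:Y^n\to\mathbb R^{2n}$, and
$$(x,y)\mapsto\frac{\varphi(x)-\varphi(y)}{\|\varphi(x)-\varphi(y)\|}$$
is a continuous odd map $\widetilde{Y^n}\to S^{2n-1}$. To get $2n+1$ from Corollary 1 we need that there is *no* such map. The same formula shows that no space which embeds in $\mathbb R^{2n}$ can serve. For $n=1$ we therefore need a compact one-dimensional space that does not embed in the plane, and $K_{3,3}$ is a natural candidate.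

## 6. The join of $n+1$ three-point sets

Here is how to get a better space from the same construction. With $n+1$ tripods instead of $n$, Proposition 3 gives $2n+2$, but the dimension is $n+1$. Now cut down: in the product of $n+1$ infinite tripods keep only the points with $|u|=1$. The dimension drops from $n+1$ to $n$. On the side of the sphere $\Sigma_{n+1}\cong S^{2n+1}$, we may rescale $z^+$ and $z^-$ separately to norm $1$, and the price is a *single* odd equation, $|z^+|=|z^-|$, which ensures that neither part vanishes. So we should lose only one unit: $2n+1$ in dimension $n$.

**Definition 3.** $M_n$ is the set of all $x=(x_{ij})$, $0\le i\le n$, $j\in\{1,2,3\}$, such that $x_{ij}\ge0$, $\sum_{i,j}x_{ij}=1$, and for each $i$ at most one of $x_{i1},x_{i2},x_{i3}$ is nonzero. We use the $\ell^1$-metric. The *support* of $x$ is the set of $(i,j)$ with $x_{ij}\ne0$.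

So $M_n$ is the union of the $3^{n+1}$ $n$-simplices $\mathrm{conv}(e_{0j_0},\dots,e_{nj_n})$. Two of them meet in the points supported on their common vertices, that is, in a common face or not at all. Hence $M_n$ is a compact polyhedron, and $\dim M_n=n$ by the textbook fact that the covering dimension of a compact polyhedron is the largest dimension of its simplices. It is the join $[3]^{*(n+1)}$ of $n+1$ three-point sets.

**Example 5.** $M_0$ is three points. $M_1$ has six vertices $e_{0j},e_{1j}$ and an edge from each $e_{0j}$ to each $e_{1k}$: it is $K_{3,3}$. For $z=\bigl((1,-1,0),(0,2,-2)\bigr)\in C^2$ we have $z^+=\bigl((1,0,0),(0,2,0)\bigr)$ and $z^-=\bigl((0,1,0),(0,0,2)\bigr)$. Dividing both by $3$ gives one point on the edge $e_{01}e_{12}$ and one on the disjoint edge $e_{02}e_{13}$.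

**Theorem 3.** Let $n\ge1$. For every order $T$ on $M_n$ there are $x,y\in M_n$ with disjoint supports (so $\|x-y\|_1=2$) and $\mathrm{Snake}_T(x,y)\ge2n+1$.

*Proof.* **Step 1: assume the contrary and get an odd map.** Let $D\subset\widetilde{M_n}$ be the set of pairs with disjoint supports. It is $\tau$-invariant, and it is nonempty, since it contains $(e_{01},e_{02})$. Suppose $\mathrm{Snake}_T(x,y)\le2n$ for all $(x,y)\in D$. Theorem 2 with $s=2n$ gives a continuous odd map $g:D\to S^{2n-1}\subset\mathbb R^{2n}$.

**Step 2: transport $g$ to $C^{n+1}$.** Number the blocks of $C^{n+1}\subset\mathbb R^{3(n+1)}$ by $i=0,\dots,n$. If $z\in C^{n+1}$ has $z^+\ne0$ and $z^-\ne0$, then $z^+/|z^+|$ and $z^-/|z^-|$ have nonnegative coordinates, at most one nonzero coordinate per block, and coordinate sum $1$. So they lie in $M_n$, and since their supports are disjoint, the pair lies in $D$. Define $G:C^{n+1}\to\mathbb R\times\mathbb R^{2n}$ by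
$$G(z)=\Bigl(|z^+|-|z^-|,\ \ |z^+|\,|z^-|\;g\bigl(z^+/|z^+|,\ z^-/|z^-|\bigr)\Bigr), \tag{4}$$
where the second component is $0$ if $z^+=0$ or $z^-=0$. The factor $|z^+||z^-|$ is there to make $G$ continuous where $g$ has no argument.

**Step 3: $G$ is continuous and odd.** The first component is clearly continuous. The second is continuous on the open set where $z^+\neq0\neq z^-$. Its norm is $|z^+||z^-|$ everywhere, so it tends to $0$, its value, at every point where $z^+=0$ or $z^-=0$. For oddness, $(-z)^\pm=z^\mp$ changes the sign of the first component and turns the second into $|z^-||z^+|\,g(z^-/|z^-|,z^+/|z^+|)=-|z^+||z^-|\,g(z^+/|z^+|,z^-/|z^-|)$, because $g$ is odd.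

**Step 4: apply Borsuk–Ulam.** The restriction of $G$ to $\Sigma_{n+1}$, which is oddly homeomorphic to $S^{2n+1}$, is a continuous odd map to $\mathbb R^{2n+1}$. So it has a zero $z\in\Sigma_{n+1}$. The first component gives $|z^+|=|z^-|$. If both were $0$, then $z=0\notin\Sigma_{n+1}$; so both are positive. Then the second component of $G(z)$ has norm $|z^+||z^-|>0$, a contradiction. $\square$

Points with disjoint supports lie in disjoint faces of $M_n$, so the pair in Theorem 3 can always be found in disjoint faces.

## 7. The value of $s(n)$, and the same constant for all metric spaces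

**Theorem 4.** $s(n)=2n+1$ for every integer $n\ge1$.

*Proof.* By Theorem 1, or by the quoted result for compact spaces, every compact metric space $M$ with $\dim M\le n$ has an order with $\mathrm{Snake}(M,T)\le2n+1$. So $s(n)\le2n+1$. By Theorem 3, $M_n$ is a compact metric space with $\dim M_n=n$ such that every order on it has $\mathrm{Snake}(M_n,T)\ge2n+1$. So $s(n)\ge2n+1$. $\blacksquare$

For $n=1$ this agrees with the known value $s(1)=3$, and the space which forces it here is $K_{3,3}$.

**Theorem 5.** Let $n\ge0$. Every metric space $M$ (not necessarily compact or separable) with $\dim M\le n$ admits an order $T$ with $\mathrm{Snake}(M,T)\le2n+1$. The constant $2n+1$ is optimal, already for compact polyhedra.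

*Proof.* The first sentence is Theorem 1. Optimality for $n\ge1$ is Theorem 3. For $n=0$ take two points, as in Proposition 1. $\square$

## 8. Polyhedra that do not embed in $\mathbb R^{2n}$

In Section 5, an embedding into $\mathbb R^{m}$ gave an odd map $\widetilde M\to S^{m-1}$. The Haefliger–Weber theorem (C. Weber, Comment. Math. Helv. 42 (1967)) is a converse in a certain range: if $M$ is a compact $n$-dimensional polyhedron, $2m\ge3(n+1)$, and there is a continuous odd map $\widetilde M\to S^{m-1}$, then $M$ embeds piecewise linearly in $\mathbb R^m$.

**Corollary 2.** Let $M$ be a compact $n$-dimensional polyhedron, $n\geq 1$, and let $2m\ge3(n+1)$. If $M$ admits an order with $\mathrm{Snake}(M,T)\le m$, then $M$ embeds in $\mathbb R^m$. In particular, for $n\ge3$, every compact $n$-dimensional polyhedron that does not embed in $\mathbb R^{2n}$ has minimal snake number exactly $2n+1$.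

*Proof.* Theorem 2 with $D=\widetilde M$ and $s=m$ turns such an order into a continuous odd map $\widetilde M\to S^{m-1}$, and the Haefliger–Weber theorem turns that into an embedding. For the second statement take $m=2n$: the condition $4n\ge3(n+1)$ is $n\ge3$. If $M$ does not embed in $\mathbb R^{2n}$, every order has $\mathrm{Snake}(M,T)\ge2n+1$, and by Theorem 1 some order has $\mathrm{Snake}(M,T)\le2n+1$. $\square$
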